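\title{Approximating edge connectivity with polylogarithmically many adjacency matrix-vector queries}

\begin{abstract}
An algorithm has access to an unknown simple graph on $n$ vertices only through products $x\mapsto Ax$ of its adjacency matrix with vectors $x\in\{0,1\}^n$. We show that $O(\log^5 n)$ such queries suffice to decide whether the edge connectivity is at least $2k$ or at most $k$, and that $O(\log^5 n+\varepsilon^{-6}\log^4 n)$ queries suffice to compute a $(1\pm\varepsilon)$ spectral approximation of the graph. The Laplacian is learned through a matrix multiplicative weights game in which the unknown Laplacian is itself a legal move. A counting argument shows that polynomial dependence on $1/\varepsilon$ is necessary.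
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G=([n],E)$ be a simple undirected graph on $n\ge2$ vertices with adjacency matrix $A\in\{0,1\}^{n\times n}$. Its \emph{edge connectivity} $\lambda(G)$ is the minimum number of edges whose removal disconnects $G$, with $\lambda(G)=0$ if $G$ is disconnected. An algorithm knows $n$ but not $E$. It may \emph{query} any vector $x\in\{0,1\}^n$ and receives $Ax$. It may be randomized and adaptive. Only queries are counted: computation between queries is free and uses exact real arithmetic. We study the following promise problem. A positive integer $k$ is given, and either $\lambda(G)\ge2k$ or $\lambda(G)\le k$; the algorithm must decide which case holds, correctly with probability at least $2/3$. Is this possible with $\operatorname{polylog}(n)$ queries, for all $n$, $k$ and $G$? The question comes from Auza and Lee~\cite{AL}.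

\subsection*{What a query reveals}
Write $\mathbf 1_S$ for the indicator vector of $S\subseteq[n]$ and $\mathbf 1=\mathbf 1_{[n]}$. The query $\mathbf 1_S$ tells every vertex $u$ how many neighbors it has in $S$. For $\emptyset\ne S\subsetneq[n]$ let $\operatorname{cut}_G(S)$ be the number of edges with exactly one end in $S$. Then $\lambda(G)=\min_S\operatorname{cut}_G(S)$: removing the edges of a cut disconnects $G$, and a disconnecting set of edges contains all edges that leave a component of what remains. One cut costs one query, since $\operatorname{cut}_G(S)=\mathbf 1_S^TA\mathbf 1_{[n]\setminus S}$, but there are $2^{n-1}-1$ cuts.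

Very sparse graphs can be learned outright. If $G$ is a perfect matching, query for each $j$ the set of vertices whose $j$th binary digit is $1$; the answers spell out the partner of every vertex. In general this is impossible: an answer lies in $\{0,\dots,n-1\}^n$ and carries at most $n\log_2n$ bits, while a graph has $\binom n2$ bits. So a dense graph cannot be learned, and yet a few edges can decide the problem. Take two disjoint cliques on $m\ge4$ vertices each. Delete an edge $uu'$ from the first and an edge $vv'$ from the second, and add $uv$ and $u'v'$. All degrees are still $m-1$, but the edge connectivity has gone from $0$ to $2$, because a cut that splits a clique has at least $m-2\ge 2$ edges and the cut between the cliques has two. For $k=1$ these two graphs must be told apart, and the algorithm does not know the cliques.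

\subsection*{Laplacians}
For a pair $e=\{u,v\}$ with $u<v$ let $b_e=\mathbf 1_{\{u\}}-\mathbf 1_{\{v\}}$. A \emph{Laplacian} is a matrix $M=\sum_ew_eb_eb_e^T$ with all $w_e\ge0$, the sum being over all $\binom n2$ pairs; the $w_e$ are the weights of a weighted graph. Its quadratic form is $x^TMx=\sum_{e=\{u,v\}}w_e(x_u-x_v)^2$, so $\operatorname{cut}_M(S):=\mathbf 1_S^TM\mathbf 1_S$ is the total weight of the pairs separated by $S$. If $A$ is symmetric with zero diagonal and nonnegative entries, then $L=\operatorname{diag}(A\mathbf 1)-A$ is the Laplacian with weights $A_{uv}$; for a simple graph, $\operatorname{cut}_L=\operatorname{cut}_G$. For symmetric matrices, $Y\preceq Y'$ means $x^TYx\le x^TY'x$ for all $x$. A Laplacian $M$ with $(1-\varepsilon)L\preceq M\preceq(1+\varepsilon)L$ is a \emph{$(1\pm\varepsilon)$ spectral approximation} of $L$, and it is a \emph{spectral sparsifier} if it has few nonzero weights. Taking $x=\mathbf 1_S$ shows that $M$ approximates every cut within a factor $1\pm\varepsilon$. The approximation has to be multiplicative: in the two-clique example the decisive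 cut is $0$ or $2$, while the diagonal entries of $L$ are $m-1$.

\subsection*{Incidence queries}
A product with the signed vertex-edge incidence matrix takes a coefficient $z_e$ for each pair and returns $\sum_{e\in E}z_eb_e$. Sun et al.~\cite{Sun} show that $\operatorname{polylog}(n)$ such queries suffice to find a spectral sparsifier; consequently they suffice for our promise problem. Adjacency queries look much weaker. Once the degrees $A\mathbf 1$ are known, $Ax$ and $Lx$ determine each other, and
\[
Lx=\sum_{e\in E}(b_e^Tx)\,b_e .
\]
So an adjacency query is an incidence query whose coefficients are forced to be differences $z_{\{u,v\}}=x_u-x_v$, which range over $n-1$ of the $\binom n2$ dimensions. One cannot, for instance, keep or discard each pair independently at random, and one might guess that the answer to our question is no. Counting bits, on the other hand, gives no obstacle: the answer is a single bit, and $\operatorname{polylog}(n)$ queries return $n\operatorname{polylog}(n)$ of them. The answer is yes.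

\begin{theorem}\label{thm:main}
There is a randomized algorithm that, for all $n\ge2$, all positive integers $k$ and all simple $n$-vertex graphs $G$ with $\lambda(G)\ge2k$ or $\lambda(G)\le k$, makes $O(\log^5n)$ queries and decides with probability at least $2/3$ which case holds.
\end{theorem}

The main tool approximates the Laplacian after a small multiple of the complete graph is added. Let $J$ be the all-ones matrix and $K=nI-J$ the Laplacian of the complete graph.

\begin{theorem}\label{thm:tool}
Let $A$ be a symmetric $n\times n$ matrix with zero diagonal and entries in $[0,1]$, accessed by queries $x\mapsto Ax$ with $x\in\{0,1\}^n$, and let $L=\operatorname{diag}(A\mathbf 1)-A$. Given $\varepsilon\in(0,1/3]$, $\tau\in(0,1)$ and $\zeta\in(0,1)$, one can output a Laplacian $M$ and a number $t\in[\tau/2,\tau]$ such that with probability at least $1-\zeta$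
\begin{equation}\label{eq:tool}
(1-\varepsilon)(L+tK)\preceq M\preceq(1+\varepsilon)(L+tK).
\end{equation}
If $\zeta$ is constant, $\varepsilon\ge1/n$ and $\tau\ge n^{-O(1)}$, the number of queries is $O(\log^5n+\varepsilon^{-6}\log^4n)$.
\end{theorem}

\begin{theorem}\label{thm:strong}
For simple graphs $G$ on $n$ vertices, with Laplacian $L$, the following hold.
\begin{enumerate}
\item[(a)] For $0<\gamma\le1$ and a positive integer $k$, one can decide between $\lambda(G)\ge(1+\gamma)k$ and $\lambda(G)\le k$, with probability at least $2/3$, using $O(\log^5n+\gamma^{-6}\log^4n)$ queries.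
\item[(b)] For $\varepsilon>0$, a Laplacian $M'$ with $(1-\varepsilon)L\preceq M'\preceq(1+\varepsilon)L$ can be found, with probability at least $2/3$, using $O(\log^5n+\varepsilon^{-6}\log^4n)$ queries, also when $G$ is disconnected.
\item[(c)] Let $n\ge16$ and $\frac1{8n}\le\varepsilon\le\frac1{16}$. An algorithm that, for every $G$, outputs with probability at least $2/3$ numbers $f(S)$ with $|f(S)-\operatorname{cut}_G(S)|\le\varepsilon\operatorname{cut}_G(S)$ for all $S$ needs at least $\frac1{256\,\varepsilon\log_2n}$ queries in the worst case.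
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $\gamma=1$ of part (a). Since a spectral approximation approximates all cuts, part (c) shows that polynomial dependence on $1/\varepsilon$ in part (b) cannot be avoided.

The heart of the proof is a refinement step, which turns a factor-$4$ approximation of an unknown Laplacian into a $(1\pm\varepsilon)$ approximation. Section~\ref{sec:game} sets it up as a game, and Section~\ref{sec:sketch} computes what the player must know from few matrix-vector products. Section~\ref{sec:halving} chains refinement steps along $L+tK$ for $t=1,\frac12,\frac14,\dots$ and proves Theorem~\ref{thm:tool}. Sections~\ref{sec:conn}, \ref{sec:remove} and~\ref{sec:lower} prove the three parts of Theorem~\ref{thm:strong}.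

\section{Matrix facts}\label{sec:facts}

Let $H=\mathbf 1^\perp\subset\mathbb R^n$, of dimension $d=n-1$, and let $\Pi$ be the orthogonal projection onto $H$. The symbol $\|\cdot\|$ denotes the Euclidean norm of a vector and the operator norm of a matrix, and $\langle R,Y\rangle=\operatorname{tr}(RY)$ for symmetric $R,Y$. We use the following facts.

\begin{enumerate}
\item[(F1)] A Laplacian annihilates $\mathbf 1$ and maps $\mathbb R^n$ into $H$. Hence an inequality between Laplacians holds on $\mathbb R^n$ if and only if it holds on $H$. Increasing weights increases the quadratic form. The matrix $K$ has all weights $1$, equals $n\Pi$, and has $\operatorname{cut}_K(S)=|S|(n-|S|)\le n^2/4$.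
\item[(F2)] If $Y\preceq Y'$ and $Q$ is symmetric, then $QYQ\preceq QY'Q$.
\item[(F3)] If $R\succeq0$ and $Y\preceq Y'$, then $\langle R,Y\rangle\le\langle R,Y'\rangle$. Also $\langle R,vv^T\rangle=v^TRv$.
\item[(F4)] For symmetric $Y$, the matrix $e^Y=\sum_{p\ge0}Y^p/p!$ has the eigenvectors of $Y$ and the exponentials of its eigenvalues. If $\|Y\|\le1$ then $e^Y\preceq I+Y+Y^2$, because $\sum_{p\ge2}|y|^p/p!\le(e-2)y^2\le y^2$ for $|y|\le1$.
\item[(F5)] (Golden--Thompson inequality.) $\operatorname{tr}e^{Y+Y'}\le\operatorname{tr}(e^Ye^{Y'})$ for symmetric $Y,Y'$.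
\end{enumerate}

\section{A game in which the unknown Laplacian is a legal move}\label{sec:game}

Let $N$ be an unknown Laplacian with weights $w^*$, and let $P$ be a known Laplacian, positive definite on $H$, with
\begin{equation}\label{eq:sandwich}
P\preceq N\preceq4P .
\end{equation}
We want a $(1\pm\varepsilon)$ spectral approximation of $N$. In this section and the next, all operators act on $H$; in particular $I$, $P^{\pm1/2}$, traces and exponentials are taken on $H$.

\subsection*{Normalization}
A multiplicative guarantee is awkward when the eigenvalues of $N$ have very different sizes, so we change coordinates to make them comparable. Put $v_e=P^{-1/2}b_e\in H$, and for a weight vector $w$ put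
\[
Y(w)=\sum_ew_ev_ev_e^T=P^{-1/2}\Big(\sum_ew_eb_eb_e^T\Big)P^{-1/2},\qquad X=Y(w^*)=P^{-1/2}NP^{-1/2}.
\]
By \eqref{eq:sandwich} and (F2), $I\preceq X\preceq4I$. Now an additive error suffices. If $w\ge0$ and $\|Y(w)-X\|\le\varepsilon$, then $-\varepsilon X\preceq Y(w)-X\preceq\varepsilon X$ because $X\succeq I$, and conjugation by $P^{1/2}$ gives
\begin{equation}\label{eq:addmult}
(1-\varepsilon)N\preceq\sum_ew_eb_eb_e^T\preceq(1+\varepsilon)N .
\end{equation}

Call $w$ \emph{admissible} if $w\ge0$ and $I\preceq Y(w)\preceq4I$, and let $\mathcal W$ be the set of admissible vectors. It depends only on $P$, so the algorithm knows it. It is nonempty, since the weights of $P$ give $Y=I$. It is closed, and it is bounded because $\sum_ew_e\|v_e\|^2=\operatorname{tr}Y(w)\le4d$ and $v_e\ne0$; so a linear function attains its minimum on $\mathcal W$. Finally $w^*\in\mathcal W$.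

The algorithm plays $T$ rounds. In round $j$ it picks $w^{(j)}\in\mathcal W$; we write
\[
Y_j=Y(w^{(j)}),\qquad\Delta_j=Y_j-X,\qquad F_j=\sum_{i<j}\Delta_i .
\]
Both $Y_j$ and $X$ lie between $I$ and $4I$, so $\|\Delta_j\|\le3$. No single move has to be close to $X$. The aim is to keep the accumulated deviation $F_j$ small, for the average $\bar w=\frac1T\sum_jw^{(j)}$ satisfies $Y(\bar w)-X=F_{T+1}/T$.

\subsection*{Two vertices}
Let $n=2$. There is one pair $e$, and $H$ is a line. If $P$ has weight $1$, then $Y(w)=w$, $\mathcal W=[1,4]$, and $X=w^*$ is an unknown number in $[1,4]$. Suppose that in each round the player learns only the sign of $F_j$. She plays $Y_j=1$ if $F_j>0$ and $Y_j=4$ if $F_j\le0$. In the first case $\Delta_j\in[-3,0]$, in the second $\Delta_j\in[0,3]$; the deviation moves toward zero and overshoots by at most $3$. Hence $|F_j|\le3$ for all $j$, and the average of the moves is within $3/T$ of $X$. For $X=2$ the deviations are $0,2,1,0,2,1,0,\dots$ and the moves are $4,1,1,4,1,1,\dots$, with average $2$ over each period. The player's rule is to minimize $F_j\,Y$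 over $Y\in[1,4]$. She does not know $X$, but $X$ is one of the candidates, so the minimizer satisfies $F_j\,Y_j\le F_j\,X$, that is, $F_j\Delta_j\le0$. This inequality is all that was used.

\subsection*{The potential}
For larger $n$ the matrix $F_j$ has $d$ eigenvalues of both signs, and a move that repairs one direction may spoil another. We need a smooth quantity that controls $\|F_j\|$ and tells the player how to weigh the directions. Matrix multiplicative weights provides it. Fix a step size $\eta>0$ and put
\[
R_j^\pm=\exp(\pm\eta F_j),\qquad\Phi_j=\operatorname{tr}R_j^++\operatorname{tr}R_j^- .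
\]
Then $\Phi_1=2d$ and $e^{\eta\|F_j\|}\le\Phi_j$, since one of $\pm\|F_j\|$ is an eigenvalue of $F_j$. To first order in $\eta$, a move changes $\Phi_j$ by $\eta\langle R_j^+-R_j^-,Y_j-X\rangle$. The part that contains $X$ does not depend on the move. So the player should minimize
\[
\langle R_j^+-R_j^-,Y(w)\rangle=\sum_ew_e\big(v_e^TR_j^+v_e-v_e^TR_j^-v_e\big)
\]
over $\mathcal W$, and since $w^*\in\mathcal W$ the first-order change is then at most $0$. For $n=2$ the number $R_j^+-R_j^-=2\sinh(\eta F_j)$ has the sign of $F_j$, and we recover the rule above. In general the player needs the $2\binom n2$ numbers $v_e^TR_j^\pm v_e$. They depend on $X$, and she will have only estimates. Estimates with small relative error are enough.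

\begin{lemma}\label{lem:game}
Assume \eqref{eq:sandwich}, and let $0<\eta\le\frac13$ and $0<\theta<1$. Suppose that in each round $j=1,\dots,T$ there are numbers $a_e^\pm$ (depending on $j$) with
\begin{equation}\label{eq:est}
(1-\theta)\,v_e^TR_j^\pm v_e\le a_e^\pm\le(1+\theta)\,v_e^TR_j^\pm v_e\qquad\text{for all pairs }e,
\end{equation}
and that $w^{(j)}$ minimizes $\sum_ew_e(a_e^+-a_e^-)$ over $\mathcal W$. Then
\[
\|Y(\bar w)-X\|\le\frac{\ln(2n)}{\eta T}+9\eta+8\theta .
\]
\end{lemma}

\begin{proof}
Fix $j$ and let $w\in\mathcal W$. Multiply \eqref{eq:est} by $w_e\ge0$ and sum over $e$. By (F3) and $Y(w)\preceq4I$,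
\[
\Big|\sum_ew_ea_e^\pm-\langle R_j^\pm,Y(w)\rangle\Big|\le\theta\langle R_j^\pm,Y(w)\rangle\le4\theta\operatorname{tr}R_j^\pm .
\]
Hence $\sum_ew_e(a_e^+-a_e^-)$ differs from $\langle R_j^+-R_j^-,Y(w)\rangle$ by at most $4\theta\Phi_j$. Apply this to $w^{(j)}$ and to $w^*$, and use between them that $w^{(j)}$ is a minimizer and $w^*\in\mathcal W$:
\begin{align*}
\langle R_j^+-R_j^-,Y_j\rangle&\le\sum_ew_e^{(j)}(a_e^+-a_e^-)+4\theta\Phi_j\\
&\le\sum_ew_e^*(a_e^+-a_e^-)+4\theta\Phi_j\le\langle R_j^+-R_j^-,X\rangle+8\theta\Phi_j .
\end{align*}
Thus $\langle R_j^+-R_j^-,\Delta_j\rangle\le8\theta\Phi_j$.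

Since $\|\eta\Delta_j\|\le3\eta\le1$, (F4) gives $e^{\pm\eta\Delta_j}\preceq I\pm\eta\Delta_j+\eta^2\Delta_j^2\preceq(1+9\eta^2)I\pm\eta\Delta_j$. The matrices $F_j$ and $\Delta_j$ need not commute, so $e^{\eta F_{j+1}}$ is not the product $R_j^+e^{\eta\Delta_j}$; but (F5) compares the traces. With (F3),
\begin{align*}
\Phi_{j+1}&\le\operatorname{tr}(R_j^+e^{\eta\Delta_j})+\operatorname{tr}(R_j^-e^{-\eta\Delta_j})\\
&\le(1+9\eta^2)\Phi_j+\eta\langle R_j^+-R_j^-,\Delta_j\rangle\le(1+9\eta^2+8\eta\theta)\Phi_j .
\end{align*}
Therefore $e^{\eta\|F_{T+1}\|}\le\Phi_{T+1}\le2n\,e^{T(9\eta^2+8\eta\theta)}$. Take logarithms and divide by $\eta T$.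
\end{proof}

The Laplacian structure enters at the first step of this proof. Every admissible $Y(w)$, and $X$ among them, is a \emph{nonnegative} combination of the same $\binom n2$ known matrices $v_ev_e^T$. So relative errors in $\binom n2$ numbers give a relative error in $\langle R_j^\pm,Y(w)\rangle$ for all $w\in\mathcal W$ at once. With weights of both signs the terms could cancel while the errors add up.

\section{Estimating the exponentials from few products}\label{sec:sketch}

Fix a round $j$ and put $B=\frac\eta2F_j$. Then $R_j^\pm=e^{\pm B}e^{\pm B}$, so $v_e^TR_j^\pm v_e=\|e^{\pm B}v_e\|^2$. A product $Bx$ costs one product with $N$, since the $Y_i$ are known and $Xx=P^{-1/2}NP^{-1/2}x$. Two difficulties remain. We cannot afford to apply $e^{\pm B}$ to each of the $\binom n2$ vectors $v_e$, and products with $N$ will be only approximate. The first is solved by random projection. The squared length of a vector $y$ is estimated by an average of $\langle g,y\rangle^2$ over a few random sign vectors $g$, and by symmetry $\langle g,e^{\pm B}v_e\rangle=\langle e^{\pm B}\Pi g,v_e\rangle$.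 So the exponential is applied to the few vectors $g$, and the same results serve all pairs $e$.

\begin{lemma}\label{lem:jl}
Let $y\in\mathbb R^n$ be a unit vector, let $g_1,\dots,g_r\in\{\pm1\}^n$ be independent and uniform, and let $Q=\sum_{i=1}^r\langle g_i,y\rangle^2$. For $0<\sigma\le1$,
\[
\Pr\big[\,|Q/r-1|>\sigma\,\big]\le2e^{-r\sigma^2/12}.
\]
\end{lemma}

\begin{proof}
Let $Z=\langle g,y\rangle$ with $g$ uniform. Then $\mathbb EZ^2=1$. In the expansion of $Z^4$ only terms in which every coordinate occurs an even number of times have nonzero mean, so $\mathbb EZ^4=\sum_uy_u^4+3\sum_{u\ne v}y_u^2y_v^2=3-2\sum_uy_u^4\le3$.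

\emph{Lower tail.} For $h>0$, the inequality $e^{-x}\le1-x+x^2/2$ for $x\ge0$ gives $\mathbb Ee^{-hZ^2}\le1-h+\frac32h^2\le e^{-h+3h^2/2}$. By Markov's inequality and independence,
\[
\Pr[Q<(1-\sigma)r]\le e^{h(1-\sigma)r}\,\mathbb Ee^{-hQ}\le e^{r(-h\sigma+3h^2/2)},
\]
which is $e^{-r\sigma^2/6}$ for $h=\sigma/3$.

\emph{Upper tail.} Let $0<h<\frac12$ and let $\xi$ be a standard Gaussian independent of $g$. We use $\mathbb Ee^{c\xi}=e^{c^2/2}$ to linearize the exponent, then $\mathbb E_ge^{cZ}=\prod_u\cosh(cy_u)\le e^{c^2/2}$, which follows from $\cosh x\le e^{x^2/2}$: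
\[
\mathbb Ee^{hZ^2}=\mathbb E_\xi\mathbb E_ge^{\sqrt{2h}\,\xi Z}\le\mathbb E_\xi e^{h\xi^2}=(1-2h)^{-1/2}.
\]
For $h=\frac\sigma{2(1+\sigma)}$ we have $1-2h=\frac1{1+\sigma}$ and $h(1+\sigma)=\frac\sigma2$, so
\[
\Pr[Q>(1+\sigma)r]\le\big((1+\sigma)e^{-\sigma}\big)^{r/2}\le e^{-\frac r2(\sigma^2/2-\sigma^3/3)}\le e^{-r\sigma^2/12},
\]
by $\ln(1+\sigma)\le\sigma-\sigma^2/2+\sigma^3/3$ and $\sigma\le1$.
\end{proof}

The exponential is computed from a truncated Taylor series. Let $\|B\|\le\beta$. An error in a product can be amplified by about $e^\beta$ in the series, while the length to be estimated can be as small as $e^{-\beta}\|v_e\|$. So products must be accurate to about $e^{-2\beta}$. This will be cheap, because precision costs only its logarithm in queries.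

\begin{lemma}\label{lem:exp}
Let $B$ be a symmetric operator on $H$ with $\|B\|\le\beta$, let $v_e\in H\setminus\{0\}$ be known vectors, one for each pair $e$, and let $0<\theta\le\frac1{72}$. Put
\[
q=\big\lceil8\beta+\ln(16\sqrt n/\theta)\big\rceil,\qquad\delta'=\frac{\theta e^{-2\beta}}{32\sqrt n}.
\]
Suppose that for any $x\in H$ one can compute a vector $\tilde B(x)\in H$ with $\|\tilde B(x)-Bx\|\le\delta'\|x\|$. Then for any $r\ge1$, with $rq$ such computations and random bits independent of $B$, one obtains numbers $a_e^\pm$ such that, with probability at least $1-2n^2e^{-r\theta^2/48}$,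
\[
(1-\theta)\|e^{\pm B}v_e\|^2\le a_e^\pm\le(1+\theta)\|e^{\pm B}v_e\|^2\qquad\text{for all $e$ and both signs.}
\]
\end{lemma}

\begin{proof}
Write $E_\pm=e^{\pm B}$. Draw independent uniform $g_1,\dots,g_r\in\{\pm1\}^n$.

\emph{Ideal estimates.} Let $c_e^\pm=\frac1r\sum_i\langle g_i,E_\pm v_e\rangle^2=\frac1r\sum_i\langle E_\pm\Pi g_i,v_e\rangle^2$. Apply Lemma~\ref{lem:jl} with $\sigma=\theta/2$ to the $2\binom n2\le n^2$ unit vectors $E_\pm v_e/\|E_\pm v_e\|$. With probability at least $1-2n^2e^{-r\theta^2/48}$,
\begin{equation}\label{eq:ideal}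
(1-\tfrac\theta2)\|E_\pm v_e\|^2\le c_e^\pm\le(1+\tfrac\theta2)\|E_\pm v_e\|^2\qquad\text{for all $e$ and both signs.}
\end{equation}

\emph{Approximating $E_\pm\Pi g_i$.} Fix $i$. Put $y_0=\Pi g_i$, so that $\|y_0\|\le\sqrt n$, and $y_{p+1}=\tilde B(y_p)$ for $0\le p<q$. Since $\|\tilde B(x)\|\le(\beta+\delta')\|x\|$, we have $\|y_p\|\le(\beta+\delta')^p\sqrt n$. We claim that $\|y_p-B^py_0\|\le\big((\beta+\delta')^p-\beta^p\big)\sqrt n$. This holds for $p=0$, and from $y_{p+1}-B^{p+1}y_0=(\tilde B(y_p)-By_p)+B(y_p-B^py_0)$ the error at step $p+1$ is at most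
\[
\delta'(\beta+\delta')^p\sqrt n+\beta\big((\beta+\delta')^p-\beta^p\big)\sqrt n=\big((\beta+\delta')^{p+1}-\beta^{p+1}\big)\sqrt n .
\]
Let $z_i^\pm=\sum_{p=0}^q\frac{(\pm1)^p}{p!}y_p$. The errors in the $y_p$ contribute at most $\sqrt n\,(e^{\beta+\delta'}-e^\beta)\le2\delta'e^\beta\sqrt n$, because $e^x-1\le2x$ on $[0,1]$. For $p>q\ge8\beta\ge e^2\beta$ we have $\beta^p/p!\le(e\beta/p)^p\le e^{-p}$, so the omitted terms of the series contribute at most $\sqrt n\sum_{p>q}e^{-p}\le\sqrt n\,e^{-q}$. By the choice of $q$ and $\delta'$,
\[
\|z_i^\pm-E_\pm\Pi g_i\|\le\sqrt n\,e^{-q}+2\delta'e^\beta\sqrt n\le\tfrac\theta{16}e^{-8\beta}+\tfrac\theta{16}e^{-\beta}\le\tfrac\theta8e^{-\beta}.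
\]
The vectors $y_1,\dots,y_q$ serve both signs, so the total cost is $rq$ evaluations of $\tilde B$.

\emph{Actual estimates.} Set $a_e^\pm=\frac1r\sum_i\langle z_i^\pm,v_e\rangle^2$. The numbers $\sqrt{a_e^\pm}$ and $\sqrt{c_e^\pm}$ are lengths of vectors in $\mathbb R^r$, so by the triangle inequality
\[
\Big|\sqrt{a_e^\pm}-\sqrt{c_e^\pm}\Big|\le\Big(\frac1r\sum_i\langle z_i^\pm-E_\pm\Pi g_i,v_e\rangle^2\Big)^{1/2}\le\tfrac\theta8e^{-\beta}\|v_e\|\le\tfrac\theta8\|E_\pm v_e\|,
\]
where the last step uses that all eigenvalues of $E_\pm$ are at least $e^{-\beta}$. On the event \eqref{eq:ideal}, the ratio $a_e^\pm/\|E_\pm v_e\|^2$ is at most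
\[
\Big(\sqrt{1+\tfrac\theta2}+\tfrac\theta8\Big)^2\le1+\tfrac\theta2+\tfrac\theta4\big(1+\tfrac\theta4\big)+\tfrac{\theta^2}{64}\le1+\theta
\]
and at least $\big(\sqrt{1-\theta/2}-\frac\theta8\big)^2\ge1-\frac\theta2-\frac\theta4\ge1-\theta$.
\end{proof}

We now fix the parameters so that the three terms in Lemma~\ref{lem:game} are each at most $\varepsilon/3$.

\begin{proposition}[Refinement step]\label{prop:refine}
Let $0<\varepsilon\le\frac13$, $\mu>0$ and $r\ge1$. Put
\[
\eta=\frac\varepsilon{27},\qquad\theta=\frac\varepsilon{24},\qquad T=\Big\lceil\frac{81\ln(2n)}{\varepsilon^2}\Big\rceil,\qquad\beta=\frac32\eta T,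
\]
let $q$ and $\delta'$ be as in Lemma~\ref{lem:exp}, and let $\delta=3\mu\delta'/\beta$. Let $P$ be a known Laplacian with $P\succeq\mu\Pi$, and let $N$ be an unknown Laplacian such that for any $x$ one can compute $Nx$ with error at most $\delta\|x\|$. There is a randomized procedure that uses $Trq$ such products and outputs a Laplacian $M$. If $P\preceq N\preceq4P$, then $(1-\varepsilon)N\preceq M\preceq(1+\varepsilon)N$ with probability at least $1-2Tn^2e^{-r\theta^2/48}$.
\end{proposition}

\begin{proof}
Let $\tilde N(x)$ be the approximate product, projected onto $H$; the projection does not increase the error, since $Nx\in H$. In round $j=1,\dots,T$ let $B=\frac\eta2F_j=\frac\eta2\big(\sum_{i<j}Y_i-(j-1)X\big)$ and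
\[
\tilde B(x)=\frac\eta2\Big(\sum_{i<j}Y_ix-(j-1)P^{-1/2}\tilde N(P^{-1/2}x)\Big).
\]
Compute $a_e^\pm$ as in the proof of Lemma~\ref{lem:exp} with fresh random signs, and let $w^{(j)}$ be the lexicographically first minimizer of $\sum_ew_e(a_e^+-a_e^-)$ over $\mathcal W$. Output $M=\sum_e\bar w_eb_eb_e^T$. As $\mathcal W$ is nonempty and compact, this procedure is defined and uses $Trq$ products whether or not \eqref{eq:sandwich} holds.

Assume \eqref{eq:sandwich}. Whatever happened in earlier rounds, $\|\Delta_i\|\le3$, so $\|B\|\le\frac\eta2\cdot3T=\beta$. From $\|P^{-1/2}\|^2\le1/\mu$ we get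
\[
\|\tilde B(x)-Bx\|\le\frac{\eta T}2\cdot\frac\delta\mu\|x\|=\frac\beta3\cdot\frac\delta\mu\|x\|=\delta'\|x\|.
\]
Also $\theta\le\frac1{72}$. The operator $B$ is determined by the earlier rounds and the signs are fresh, so by Lemma~\ref{lem:exp}, conditionally on the earlier rounds, \eqref{eq:est} fails in round $j$ with probability at most $2n^2e^{-r\theta^2/48}$. With the stated probability it holds in all rounds. Then Lemma~\ref{lem:game} applies. Since $\eta T\ge3\ln(2n)/\varepsilon$ and $9\eta=8\theta=\varepsilon/3$, it gives $\|Y(\bar w)-X\|\le\varepsilon$, and \eqref{eq:addmult} is the claim.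
\end{proof}

\section{Halving the complete graph: proof of Theorem~\ref{thm:tool}}\label{sec:halving}

The refinement step multiplies $N$ by real vectors, and queries are $0/1$ vectors. Binary expansion bridges the gap.

\begin{lemma}\label{lem:bits}
Let $A$ be symmetric with entries in $[0,1]$. For $x\in\mathbb R^n$ and an integer $s\ge0$, one can compute with $2(s+1)$ queries a vector $z$ with $\|z-Ax\|\le n^{3/2}2^{-s}\|x\|$.
\end{lemma}

\begin{proof}
By scaling, let $\|x\|=1$, so that $|x_u|\le1$. Round toward zero: $\tilde x_u=\operatorname{sign}(x_u)\lfloor2^s|x_u|\rfloor2^{-s}$. The positive and the negative part of $2^s\tilde x$ are integer vectors with entries in $[0,2^s]$. Each is of the form $\sum_{p=0}^s2^px^{(p)}$ with $x^{(p)}\in\{0,1\}^n$, where $x^{(p)}$ lists the $p$th binary digits. So $2(s+1)$ queries give $z=A\tilde x$ exactly. Finally $\|A\|\le n$ and $\|x-\tilde x\|\le\sqrt n\,2^{-s}$.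
\end{proof}

After the single query $A\mathbf 1$, the matrix $L+tK=\operatorname{diag}(A\mathbf 1)+tK-A$ differs from $-A$ by a known matrix. So products with $L+tK$ are available with the same error and cost.

It remains to supply the crude approximation $P$. For $N=L$ there may be none: if the graph is disconnected, $L$ is singular on $H$ and no positive definite $P$ satisfies $P\preceq L$. This is why we add $tK$. For $N=L+tK$ we could try $P=tK$, but then only $N\preceq\kappa P$ with $\kappa=1+1/t$ is guaranteed. With $\kappa$ in place of $4$, the first two terms in Lemma~\ref{lem:game} become $\frac{\ln(2n)}{\eta T}+(\kappa-1)^2\eta$, and their sum is at most $\varepsilon$ only if $T\ge4(\kappa-1)^2\ln(2n)/\varepsilon^2$; we will need $t$ of order $n^{-2}$. Instead we decrease $t$ gradually. Halving $t$ changes $L+tK$ by at most a factor $2$, so a good approximation at one value of $t$ is a crude approximation at the next.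

\begin{proof}[Proof of Theorem~\ref{thm:tool}]
Let $t_i=2^{-i}$ and $N_i=L+t_iK$, a Laplacian with weights $A_{uv}+t_i\ge0$. Comparing weights, $N_i\preceq N_{i-1}\preceq2N_i$. Let $\ell\ge1$ be the least integer with $t_\ell\le\tau$; then $t_{\ell-1}>\tau$, so $t_\ell\in[\tau/2,\tau]$. The algorithm runs phases $i=0,\dots,\ell$. Phase $i$ applies Proposition~\ref{prop:refine} to $N_i$, with accuracy $\varepsilon_i$, with $\mu_i=t_in/4$ and with the Laplacian $P_i$, and produces $M_i$, where
\[
P_0=K,\qquad P_i=\tfrac38M_{i-1}\ \ (i\ge1),\qquad\varepsilon_0=\dots=\varepsilon_{\ell-1}=\tfrac13,\qquad\varepsilon_\ell=\varepsilon .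
\]
Let $\theta_i,T_i,\beta_i,q_i,\delta_i$ be the corresponding parameters and $r_i=\lceil48\,\theta_i^{-2}\ln(2(\ell+1)T_in^2/\zeta)\rceil$. Before phase $i$ the algorithm tests the inequality $P_i\succeq\mu_i\Pi$ between known matrices, and if the test fails it stops with an arbitrary output. The output is $M=M_\ell$ and $t=t_\ell$.

\emph{Correctness.} Call phase $i$ successful if $(1-\varepsilon_i)N_i\preceq M_i\preceq(1+\varepsilon_i)N_i$. In phase $0$, the weights of $L$ lie in $[0,1]$, so $0\preceq L\preceq K$ and $P_0\preceq N_0\preceq2P_0$. If $i\ge1$ and phase $i-1$ was successful, then $\frac23N_{i-1}\preceq M_{i-1}\preceq\frac43N_{i-1}$, hence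
\[
P_i\preceq\tfrac38\cdot\tfrac43N_{i-1}=\tfrac12N_{i-1}\preceq N_i,\qquad N_i\preceq N_{i-1}\preceq\tfrac32M_{i-1}=4P_i .
\]
In both cases $P_i\succeq\frac14N_i\succeq\frac{t_i}4K=\mu_i\Pi$, so the test passes, and by the choice of $r_i$ phase $i$ fails with probability at most $\zeta/(\ell+1)$. Thus all phases are successful with probability at least $1-\zeta$, and success of phase $\ell$ is \eqref{eq:tool}.

\emph{Queries.} By Lemma~\ref{lem:bits} a product in phase $i$ costs $2(s_i+1)$ queries, where $s_i$ is the least integer with
\[
2^{s_i}\ge\frac{n^{3/2}}{\delta_i}=\frac{128\,n\,\beta_i\,e^{2\beta_i}}{3\,t_i\,\theta_i}.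
\]
So phase $i$ uses $2T_ir_iq_i(s_i+1)$ queries on every run. We have $T_i=O(\varepsilon_i^{-2}\log n)$ and $\beta_i=\varepsilon_iT_i/18=O(\varepsilon_i^{-1}\log n)$. Since $\ln(1/\theta_i)=O(\varepsilon_i^{-1})$ and $t_i\ge\tau/2$, it follows that $q_i=O(\varepsilon_i^{-1}\log n)$ and $s_i=O(\varepsilon_i^{-1}\log n+\log(1/\tau))$. Now let $\zeta$ be constant, $\varepsilon\ge1/n$ and $\tau\ge n^{-O(1)}$. Then $\ell=O(\log n)$, $s_i=O(\varepsilon_i^{-1}\log n)$ and $T_i=O(n^2\log n)$, so the logarithm in $r_i$ is $O(\log n)$ and $r_i=O(\varepsilon_i^{-2}\log n)$. Phase $i$ costs $O(\varepsilon_i^{-6}\log^4n)$ queries. The first $\ell$ phases have constant accuracy and cost $O(\log^5n)$ together, and the last costs $O(\varepsilon^{-6}\log^4n)$.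
\end{proof}

\section{Edge connectivity: Theorems~\ref{thm:main} and~\ref{thm:strong}(a)}\label{sec:conn}

By (F1), adding $tK$ raises each cut by at most $\tau n^2/4$. Since $k\ge1$, a value of $\tau$ of order $\gamma/n^2$ makes this a small fraction of the gap $\gamma k$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a) and Theorem~\ref{thm:main}]
If $\gamma<8/n$, query the $n$ unit vectors and learn $G$; this costs $n<8/\gamma=O(\gamma^{-6}\log^4n)$ queries. Otherwise run the algorithm of Theorem~\ref{thm:tool} with $\varepsilon=\gamma/8\in[\frac1n,\frac18]$, $\tau=\gamma/(2n^2)\ge4n^{-3}$ and $\zeta=\frac13$. Answer ``$\lambda(G)\ge(1+\gamma)k$'' if and only if $\min_S\operatorname{cut}_M(S)>(1+\frac\gamma2)k$, where the minimum over $\emptyset\neq S\subsetneq[n]$ is computed from $M$ without queries. The cost is $O(\log^5n+\gamma^{-6}\log^4n)$, independent of $k$. Assume \eqref{eq:tool}, which holds with probability at least $\frac23$.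

If $\lambda(G)\ge(1+\gamma)k$, then every $S$ satisfies
\[
\operatorname{cut}_M(S)\ge(1-\tfrac\gamma8)(1+\gamma)k=\big(1+\tfrac{7\gamma}8-\tfrac{\gamma^2}8\big)k\ge(1+\tfrac{3\gamma}4)k>(1+\tfrac\gamma2)k .
\]
If $\lambda(G)\le k$, which includes the disconnected case, take $S$ with $\operatorname{cut}_G(S)\le k$. As $\tau n^2/4=\gamma/8\le\gamma k/8$,
\[
\operatorname{cut}_M(S)\le(1+\tfrac\gamma8)\big(k+\tfrac{\tau n^2}4\big)\le(1+\tfrac\gamma8)^2k=\big(1+\tfrac\gamma4+\tfrac{\gamma^2}{64}\big)k<(1+\tfrac\gamma2)k .
\]
The answer is correct in both cases. For $\gamma=1$ this is Theorem~\ref{thm:main}.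
\end{proof}

\section{Removing the complete graph: Theorem~\ref{thm:strong}(b)}\label{sec:remove}

The matrix $M$ of Theorem~\ref{thm:tool} is positive definite on $H$, so it is not a spectral approximation of $L$ when $G$ is disconnected, however small $t$ is. The remedy is to read the components of $G$ off $M$ and to delete the weights between them. Within a component, $tK$ is negligible against $L$. Both steps use that $G$ is simple: an edge has weight $1$, so a nonzero cut is at least $1$ and a path contributes at least a fixed amount to the quadratic form.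

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
We may assume $\varepsilon\le\frac13$, since for larger $\varepsilon$ an output for accuracy $\frac13$ is valid and costs $O(\log^5n)$ queries. If $\varepsilon<4/n$, learn $G$ with $n<4/\varepsilon=O(\varepsilon^{-6})$ queries and output $L$. Otherwise run the algorithm of Theorem~\ref{thm:tool} with accuracy $\varepsilon/4\ge1/n$, $\tau=\varepsilon/(4n^4)\ge n^{-5}$ and $\zeta=\frac13$, and assume \eqref{eq:tool} with $\varepsilon/4$ in place of $\varepsilon$.

\emph{Components.} If $\operatorname{cut}_G(S)=0$, then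
\begin{equation}\label{eq:smallcut}
\operatorname{cut}_M(S)\le(1+\tfrac\varepsilon4)\tfrac{\tau n^2}4\le\tau n^2<\tfrac12 ,
\end{equation}
and if $\operatorname{cut}_G(S)\ge1$, then $\operatorname{cut}_M(S)\ge1-\frac\varepsilon4>\frac12$. So $M$ determines the sets with zero cut in $G$. Together with $[n]$, these are the nonempty unions of connected components, and the minimal ones are the components. Let $m_{uv}$ be the weights of $M$, and let $M'$ be the Laplacian obtained by setting $m_{uv}=0$ whenever $u,v$ lie in different components.

\emph{Reduction to one component.} For both $L$ and $M'$, the quadratic form is a sum over components $C$ of terms that depend only on differences $x_u-x_v$ with $u,v\in C$. So it suffices to compare the two forms on vectors $x$ supported on one component $C$ with $\sum_ux_u=0$. Let $\rho=\max_{u\in C}x_u-\min_{u\in C}x_u$. A path in $C$ from a maximizing to a minimizing vertex has fewer than $n$ edges, and the differences along it sum to $\rho$; by the Cauchy--Schwarz inequality $\rho^2\le n\,x^TLx$. The entries of $x$ on $C$ sum to zero, so the minimum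 is at most $0$, the maximum is at least $0$, and $|x_u|\le\rho$. Therefore
\begin{equation}\label{eq:poincare}
\|x\|^2\le n\rho^2\le n^2\,x^TLx .
\end{equation}

\emph{Upper bound.} Deleting weights decreases the form, and $x^TKx=n\|x\|^2$ as $x\in H$. By \eqref{eq:poincare}, $\tau n\|x\|^2\le\tau n^3x^TLx\le\frac\varepsilon4x^TLx$. Hence
\[
x^TM'x\le x^TMx\le(1+\tfrac\varepsilon4)\big(x^TLx+\tau n\|x\|^2\big)\le(1+\tfrac\varepsilon4)^2x^TLx\le(1+\varepsilon)x^TLx .
\]

\emph{Lower bound.} A deleted pair contributes to $x^TMx$ only if it has one end $u$ in $C$, and then it contributes $m_{uv}x_u^2$. For $u\in C$ we have $\sum_{v\notin C}m_{uv}\le\mathbf 1_C^TM\mathbf 1_C\le\tau n^2$, by \eqref{eq:smallcut} if $C\ne[n]$ and trivially if $C=[n]$. With \eqref{eq:poincare},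
\[
x^TMx-x^TM'x=\sum_{u\in C}x_u^2\sum_{v\notin C}m_{uv}\le\tau n^2\|x\|^2\le\tau n^4x^TLx=\tfrac\varepsilon4x^TLx .
\]
Since $x^TMx\ge(1-\frac\varepsilon4)x^TLx$, we get $x^TM'x\ge(1-\frac\varepsilon2)x^TLx\ge(1-\varepsilon)x^TLx$.
\end{proof}

\begin{remark}
The matrix $M'$ may have $\binom n2$ nonzero weights, and nothing in the construction forces its edges to be edges of $G$. The theorem of Batson, Spielman and Srivastava~\cite{BSS} provides for every weighted graph a $(1\pm\varepsilon)$ spectral approximation with $O(n/\varepsilon^2)$ edges. Applying it to the known matrix $M'$ costs no queries and gives a spectral sparsifier of $G$ with $O(n/\varepsilon^2)$ edges and error $O(\varepsilon)$.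
\end{remark}

\section{The dependence on the accuracy: Theorem~\ref{thm:strong}(c)}\label{sec:lower}

For distinct vertices $u,v$, the degrees of $u$ and $v$ count the edges leaving $\{u,v\}$ once and the edge $uv$ twice:
\begin{equation}\label{eq:three}
2A_{uv}=\operatorname{cut}_G(\{u\})+\operatorname{cut}_G(\{v\})-\operatorname{cut}_G(\{u,v\}).
\end{equation}
If all degrees are below about $1/(8\varepsilon)$, relative error $\varepsilon$ in the three cuts is too small to hide $A_{uv}$. An algorithm that approximates all cuts then learns the graph, and there are many such graphs.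

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
Let $m=\lfloor\frac1{8\varepsilon}\rfloor$. The hypotheses give $2\le\frac1{8\varepsilon}\le n$, so $2\le m\le n$. We use twice that $\lfloor y\rfloor\ge y/2$ for $y\ge1$. Fix $\lfloor n/m\rfloor\ge\frac n{2m}$ disjoint blocks of $m$ vertices, and let $\mathcal G$ be the family of all graphs whose edges lie within blocks. Each block has $m(m-1)/2$ pairs, so $|\mathcal G|\ge2^{n(m-1)/4}$.

Let $G\in\mathcal G$ and let $f$ approximate all cuts of $G$ as in the statement. For $u,v$ in one block, the three cuts in \eqref{eq:three} are at most $m-1$, $m-1$ and $2(m-2)$, with sum at most $4(m-1)$. So $f(\{u\})+f(\{v\})-f(\{u,v\})$ differs from $2A_{uv}\in\{0,2\}$ by less than $4\varepsilon m\le\frac12$. Hence $f$ determines $A_{uv}$, and an output $f$ is correct for at most one graph in $\mathcal G$.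

Suppose the algorithm makes at most $q$ queries. It is correct with probability at least $\frac23$ on each graph, so by averaging some choice of the random bits makes it correct on at least $\frac23|\mathcal G|$ graphs of $\mathcal G$. With these bits fixed, the algorithm is a decision tree of depth at most $q$ in which each answer lies in $\{0,\dots,n-1\}^n$, so it has at most $n^{nq}$ outputs. Thus $n^{nq}\ge\frac23\,2^{n(m-1)/4}\ge2^{n(m-1)/4-1}$. Since $m-1\ge\frac m2\ge\frac1{32\varepsilon}$ and $\frac1n\le\frac1{16}\le\frac1{256\varepsilon}$,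
\[
q\log_2n\ge\frac{m-1}4-\frac1n\ge\frac1{128\varepsilon}-\frac1{256\varepsilon}=\frac1{256\varepsilon}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{AL}
Arinta Auza and Troy Lee, \emph{On the query complexity of connectivity with global queries}, arXiv:2109.02115 (2021).

\bibitem{BSS}
Batson, Spielman and Srivastava, SIAM J. Comput. (2012).

\bibitem{Sun}
Sun et al., ICALP 2019.

\end{thebibliography}
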